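\title{Surfaces in 4-manifolds whose stabilization distance exceeds their singularity distance by one}

\begin{abstract}
Two embedded surfaces of the same genus in a 4-manifold can be compared by the number of handles that must be added to pass from one to the other, or by the number of double points that a regular homotopy between them must carry. The resulting distances satisfy $d_{\mathrm{st}}\le d_{\mathrm{sing}}+1$. We show that equality occurs: for every $g\ge 1$ there is a compact oriented 4-manifold containing closed genus-$g$ surfaces with $d_{\mathrm{sing}}=1$ and $d_{\mathrm{st}}=2$, and even $2^g$ surfaces that are pairwise in this position. The obstruction is a mod 2 sum of linking numbers between the lifts of a surface to an infinite cyclic cover. It changes under one finger move followed by one Whitney move, and it takes the same value on any two destabilizations of a surface of genus $g+1$.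
\end{abstract}

\section{Introduction}

Let $X$ be a smooth, compact, orientable 4-manifold, possibly with boundary, and let $\Sigma,\Sigma'\subset X$ be connected, oriented, compact, smooth, properly embedded surfaces of the same genus $g$. If they are not isotopic, one can still try to move one to the other after relaxing the rules, either by allowing extra handles or by allowing double points. Each relaxation has a cost.

\emph{Handles.} A surface $T$ is a \emph{stabilization} of a surface $P$, and $P$ is a \emph{destabilization} of $T$, if there is an embedded solid tube $D^1\times D^2\subset X$, $D^1=[0,1]$, with $P\cap(D^1\times D^2)=\{0,1\}\times D^2$, such that $T$ is obtained from $P$ by removing these two discs, inserting $D^1\times S^1$, and smoothing corners. Consider sequences $\Sigma=P_1,P_2,\dots,P_k=\Sigma'$ of connected, oriented, embedded surfaces in which $P_{i+1}$ differs from $P_i$ by a stabilization, a destabilization, or an ambient isotopy. The \emph{stabilization distance} is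
\[
d_{\mathrm{st}}(\Sigma,\Sigma')=\min\bigl(\max\{g(P_1),\dots,g(P_k)\}-g\bigr),
\]
the minimum over all such sequences, and $\infty$ if there is none.

\emph{Double points.} A regular homotopy from $\Sigma$ to $\Sigma'$ is a smooth family of immersions $H_v\colon S\to X$, $v\in[0,1]$, that starts with an embedding onto $\Sigma$ and ends with an embedding onto $\Sigma'$. It is \emph{generic} if $H_v$ has only transverse double points, except at finitely many times, at each of which one pair of double points is born (a finger move) or dies (a Whitney move). With $\operatorname{sing}(H_v)\subset X$ the set of double points, the \emph{singularity distance} is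
\[
d_{\mathrm{sing}}(\Sigma,\Sigma')=\tfrac12\min_{H}\max_{v\in[0,1]}|\operatorname{sing}(H_v)|,
\]
the minimum over all generic regular homotopies, and $\infty$ if there is none.

Both distances record the worst moment of the best path, not the total number of moves. They are related by the known inequality
\begin{equation}\label{eq:ineq}
d_{\mathrm{st}}(\Sigma,\Sigma')\le d_{\mathrm{sing}}(\Sigma,\Sigma')+1,
\end{equation}
which we use without proof. It is the starting point of the following conjecture, posed in \cite{Singh}.

\medskip
\noindent\textbf{Conjecture.} \emph{There are $X$ and regularly homotopic surfaces $\Sigma,\Sigma'\subset X$ as above with $d_{\mathrm{st}}(\Sigma,\Sigma')=d_{\mathrm{sing}}(\Sigma,\Sigma')+1$.}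
\medskip

If $d_{\mathrm{sing}}=0$, the regular homotopy is an isotopy, it extends to an ambient isotopy, and $d_{\mathrm{st}}=0$. So the first case in which equality is conceivable is $d_{\mathrm{sing}}=1$, $d_{\mathrm{st}}=2$. A pair of double points can be traded for one handle (Section~\ref{sec:idea}), and this suggests that the term $+1$ in \eqref{eq:ineq} might be superfluous. It is not.

\begin{theorem}\label{thm:main}
Let $S$ be a closed oriented surface of genus $g\ge1$, let $A=\pi_1(S)$, and let $a\in A$ satisfy
\begin{itemize}
\item[(A1)] $[a]\ne0$ in $H_1(S;\mathbb F_2)$;
\item[(A2)] for $n\neq0$, $a^n$ is not freely homotopic to a simple closed curve in $S$.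
\end{itemize}
Then there are a compact oriented smooth 4-manifold $X\simeq S\cup_a(S^1\times S^1)$, the first factor of the torus glued along $a$, and closed, connected, oriented, regularly homotopic genus-$g$ surfaces $\Sigma,\Sigma'\subset\operatorname{int}X$ with
\[
d_{\mathrm{sing}}(\Sigma,\Sigma')=1,\qquad d_{\mathrm{st}}(\Sigma,\Sigma')=2=d_{\mathrm{sing}}(\Sigma,\Sigma')+1 .
\]
\end{theorem}

Such elements $a$ exist in every genus $g\ge1$. With standard generators $x_1,y_1,\dots,x_g,y_g$ of $A$, take $a=x_1^3$. Then $[a]=[x_1]\neq0$ mod 2. For $n\ne0$ the integral class $[a^n]=3n[x_1]$ is nonzero and divisible by 3, whereas a simple closed curve has class zero (if it separates) or primitive (if it does not, since another curve then meets it once). So Theorem~\ref{thm:main} proves the conjecture. The construction can be carried out on all handles of $S$ at once.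

\begin{theorem}\label{thm:many}
For every $g\ge1$ there are a 4-manifold $X$ as in the conjecture and $2^g$ closed genus-$g$ surfaces in $X$, any two distinct ones of which satisfy $d_{\mathrm{sing}}=1$ and $d_{\mathrm{st}}=2$.
\end{theorem}

Thus \eqref{eq:ineq} is attained in every genus $g\ge1$ at $d_{\mathrm{sing}}=1$. We make no claim about sharpness for $d_{\mathrm{sing}}\ge2$, or for spheres.

The bound $d_{\mathrm{sing}}\le1$ holds by construction and $d_{\mathrm{st}}\le2$ follows from \eqref{eq:ineq}, so the content is the lower bound $d_{\mathrm{st}}\ge2$. We define an invariant $\Omega(P)\in\mathbb F_2$ of genus-$g$ surfaces $P$ homologous to $\Sigma$ (Section~\ref{sec:omega}), show that it separates $\Sigma$ from $\Sigma'$, and show that it agrees on any two destabilizations of one surface of genus $g+1$ (Section~\ref{sec:destab}). The last statement is the main part of the work.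

\section{One pair of double points}\label{sec:idea}

\subsection{Whitney moves, and a tube in place of two double points}

Let $f\colon S\to X$ be a generic immersion with exactly two double points $p_\pm=f(x_\pm)=f(y_\pm)$, of opposite signs. Let $\alpha$ from $x_+$ to $x_-$ and $\beta$ from $y_+$ to $y_-$ be disjoint embedded arcs in $S$. A \emph{Whitney disc} is an embedded disc $W$ with boundary the \emph{Whitney circle} $f(\alpha)\cup f(\beta)$. The \emph{Whitney section} is a nowhere zero section of the normal bundle of $W$ along $\partial W$ that is tangent to $f(S)$ along $\alpha$ and normal to $f(S)$ along $\beta$, and $W$ is \emph{framed} if this section extends over $W$ without zeros. If $W$ is framed and its interior misses $f(S)$, a neighborhood of $W$ has coordinates in $\mathbb R^4$, with basis $e_1,\dots,e_4$, in which the two sheets are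
\begin{equation}\label{eq:model}
\{(a_1,a_2,0,0)\}\ \ (\text{containing }\alpha),\qquad \{(c_1,0,c_2,c_1^2-v)\}\ \ (\text{containing }\beta),
\end{equation}
with $v=1$, and $W$ is the region between the $e_1$-axis and the parabola in the $e_1e_4$-plane. The 3-space $\langle e_1,e_3,e_4\rangle$ contains the $\beta$-sheet and meets the $\alpha$-sheet in the $e_1$-axis. The \emph{Whitney move} raises a strip of the $\beta$-sheet around $\beta$, inside this 3-space, across $W$ and past the axis. The preimages of the double points run toward each other along $\alpha$ and along $\beta$; near the moment at which they merge, the move is \eqref{eq:model} with $v$ decreasing through $0$. The result is an embedded surface $\Sigma$. The reverse move is a finger move.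

There is a second way to remove $p_\pm$. Delete from the $\beta$-sheet small discs around $p_+$ and $p_-$ and join the two circles by the boundary of the normal disc bundle of $f$ over $\alpha$. This gives an embedded surface $T_\alpha$ of genus $g+1$, orientable because the signs of $p_\pm$ are opposite, and up to isotopy it depends only on $f$ and $\alpha$. In the model the new tube surrounds a segment of the axis inside the 3-space. Let $W^-$ be the part of $W$ outside the tube. Compressing $T_\alpha$ along $W^-\times[-\varepsilon,\varepsilon]e_3$ leaves two parallel copies of $W^-$ joined by the upper half of the tube, and this is the raised $\beta$-sheet. So $\Sigma$ is a destabilization of $T_\alpha$.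

Now let $W'$ be a second such disc for $f$, with arcs $\alpha',\beta'$ and result $\Sigma'$. Undoing the first move and performing the second shows $d_{\mathrm{sing}}(\Sigma,\Sigma')\le1$. If $\alpha'=\alpha$, both surfaces are destabilizations of $T_\alpha$ and $d_{\mathrm{st}}(\Sigma,\Sigma')\le 1$. This is the reason to guess $d_{\mathrm{st}}\le d_{\mathrm{sing}}$, and it shows where the guess can fail: we need an invariant that sees the loop $\alpha'\alpha^{-1}$ in $S$.

\subsection{A sphere passing through a torus}\label{sec:toy}

A linking number sees this loop. The simplest instance has two components. Let $F\subset\mathbb R^3\times\{0\}\subset\mathbb R^4$ be the standard torus of revolution, bounding a solid torus $V$. Let $\Delta$ be a round meridian disc of $V$, of radius $r$, let $c=\partial\Delta$, and let $\gamma\subset F$ be a longitude meeting $c$ once. In the hyperplane spanned by the plane of $\Delta$ and $e_4$, let $B^3$ be the round ball concentric with $\Delta$ of radius $R$ slightly larger than $r$. Then $B^3\cap F=c$. Fix a point $o\in\partial B^3$ in the plane of $\Delta$, and for $0<\rho\le R$ let $B_\rho\subset B^3$ be the ball of radius $\rho$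 tangent to $\partial B^3$ at $o$.

The sphere $\partial B_\rho$ meets the plane of $\Delta$ in a circle of diameter $2\rho$ through $o$. This circle misses $c$ for $2\rho<R-r$, meets it in two points for $R-r<2\rho<R+r$, and misses it again for $2\rho>R+r$. So as $\rho$ grows, two intersection points of sphere and torus are born at the point of $c$ nearest to $o$, travel along the two halves of $c$, and die at the farthest point: a finger move, then a Whitney move, and the loop $\alpha'\alpha^{-1}$ on $F$ is $c$. The mod 2 linking number of $\gamma$ with $\partial B_\rho$ is the number of points of $\gamma\cap B_\rho$. It is $0$ for small $\rho$ and $1$ for $\rho=R$. The change is $\gamma\cdot c$: the number jumps each time an intersection point crosses $\gamma$.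

In $\mathbb R^4$ one handle destroys this number. Add a small trivial handle to $F$ away from $B^3$, and destabilize along a meridian disc parallel to $\Delta$. The new torus lies in a neighborhood of the 3-ball obtained by cutting $V$, which is a 4-ball disjoint from $\partial B^3$, so all its curves have linking number $0$ with $\partial B^3$. The example leaves three tasks.

\begin{enumerate}
\item The surface must be incompressible, so that the original handles cannot be exchanged for new ones. Our $X$ will retract to $S$ up to homotopy.
\item The two components must be one connected surface. We let them be two lifts $\Sigma_0$ and $t\Sigma_0$ of the same surface to an infinite cyclic cover. For $S$ a torus and $a=x^3$, the intersection points of $\Sigma_0$ with $t\Sigma_0$ sweep out a loop in the class $x^3$, they cross the curve $y$ an odd number of times since $y\cdot x^3=\pm3$, and the linking number of $y\subset\Sigma_0$ with $t\Sigma_0$ changes.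
\item A stabilizing tube may now join two different lifts, and then the linking numbers are not defined for the stabilized surface. We must compare two destabilizations directly.
\end{enumerate}

\section{Conventions and background}\label{sec:background}

\subsection*{Intersection numbers} Chains, homology and intersection numbers are mod 2 unless $\mathbb Z$ is named. For compact chains $E,E'$ of complementary dimension with $\partial E\cap E'=\emptyset=E\cap\partial E'$, the number $E\cdot E'\in\mathbb F_2$ counts intersection points after a small perturbation to transversality. In every use one of the two chains lies in the interior of the manifold.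
\begin{itemize}
\item[(I1)] $E\cdot E'$ is symmetric and bilinear, vanishes for disjoint chains, and is unchanged under homotopies that preserve the two disjointness conditions. For cycles it depends only on the homology classes.
\item[(I2)] In a 4-manifold, if $\dim E+\dim E'=5$ and $\partial E\cap\partial E'=\emptyset$, then $\partial E\cdot E'=E\cdot\partial E'$, because both sides together count the endpoints of the compact 1-manifold $E\cap E'$.
\item[(I3)] If $\pi$ is a regular covering with deck group $G$, then $\pi E\cdot\pi E'=\sum_{u\in G}uE\cdot E'$ whenever the left side is defined.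
\end{itemize}
All surfaces below are closed and lie in $\operatorname{int}X$. Ambient isotopies need not fix $\partial X$. A stabilizing tube can be taken in $\operatorname{int}X$: compress a collar of $\partial X$ that is disjoint from the two surfaces.

\subsection*{Surfaces} We use three standard facts about closed orientable surfaces. A null-homotopic simple closed curve bounds a disc. A homotopy equivalence is homotopic to a diffeomorphism (the Dehn--Nielsen--Baer theorem). The fundamental group is Hopfian: every surjective endomorphism is an isomorphism. Hypothesis (A2) implies that $a$ has infinite order, since the trivial class is represented by a simple closed curve. Otherwise (A2) enters only in the following form.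

\begin{lemma}\label{lem:A2}
Let $\theta\colon P\to S$ be a homotopy equivalence of closed surfaces and let $\ell\subset P$ be a simple closed curve such that $\theta(\ell)$ is freely homotopic to $a^n$. Then $n=0$ and $\ell$ bounds a disc in $P$.
\end{lemma}

\begin{proof}
Since $\theta$ is homotopic to a diffeomorphism, $a^n$ is freely homotopic to a simple closed curve, and $n=0$ by (A2). Then $\ell$ is null-homotopic, so it bounds a disc.
\end{proof}

The classes of the standard simple closed curves $x_i,y_i$ form a basis of $H_1(S;\mathbb Z)$, and the mod 2 intersection form is nondegenerate. By (A1) one of them has odd intersection number with $[a]$. We fix such a class $s\in H_1(S;\mathbb Z)$; it is primitive.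

\subsection*{Trees} Let $K$ be obtained from an aspherical complex $S$ by attaching annuli $S^1\times[0,1]$ along loops of infinite order. The universal cover $\widetilde K$ consists of copies of $\widetilde S$ joined by strips $\mathbb R\times[0,1]$. Collapsing each copy of $\widetilde S$ to a vertex and each strip to an edge gives a tree $\mathcal T$, the Bass--Serre tree, and $\widetilde K$ is contractible. The group $\pi_1(K)$ acts on $\mathcal T$ without reversing an edge; vertex stabilizers are the conjugates of $\pi_1(S)$, and edge stabilizers are the conjugates of the cyclic groups carried by the annuli. An element $b$ that fixes no vertex is \emph{hyperbolic}: it translates a line, its \emph{axis}, by a positive distance. If a vertex $\mathsf v$ lies on the axis, the geodesics $[\mathsf v,b\mathsf v]$ and $[\mathsf v,b^{-1}\mathsf v]$ begin with different edges. If $\mathsf v$ is off the axis, then for every $M\ne0$ the geodesic $[\mathsf v,b^M\mathsf v]$ begins with the first edge of the shortest path from $\mathsf v$ to the axis. An edge path of positive length that never backtracks (never traverses an edge and at once returns along it) has distinct endpoints.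

\section{The manifold and the two surfaces}\label{sec:construction}

We build the smallest 4-manifold that contains an immersion $f$ with two double points and two Whitney discs with prescribed arcs: a neighborhood of $f(S)$ with two 2-handles.

\subsection{Two pairs of arcs}
Let $B\subset S$ be a disc containing points $x_\pm,y_\pm$ and disjoint embedded arcs $\alpha$ from $x_+$ to $x_-$ and $\beta$ from $y_+$ to $y_-$. We use $B$ as base point, $A=\pi_1(S,B)$. We want disjoint embedded arcs $\alpha',\beta'$ with the same endpoints such that $\alpha'\alpha^{-1}$ and $\beta'\beta^{-1}$ both represent $a$. Since $a$ is not simple, such arcs are hard to draw, but dragging points produces them. By the isotopy extension theorem there is an isotopy $\varphi_v$ of $S$, $\varphi_0=\mathrm{id}$, that first moves $x_-$ once around a loop $\delta_x$ representing $a$ in the complement of the other three points, which stay fixed, and then moves $y_-$ once around a loop $\delta_y$ representing $a$ in the same way. The diffeomorphism $\varphi_1$ preserves orientation and fixes the four points, so we can arrange that it is the identity near them. Put $\alpha'=\varphi_1(\alpha)$ and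 $\beta'=\varphi_1(\beta)$. These arcs are embedded, disjoint, and equal to $\alpha,\beta$ near their endpoints. In the family $\varphi_v(\alpha)$ the initial point is fixed and the endpoint runs once around $\delta_x$, so $\alpha'\simeq\alpha\delta_x$ rel endpoints; likewise $\beta'\simeq\beta\delta_y$. As $\alpha,\beta\subset B$, both $\alpha'\alpha^{-1}$ and $\beta'\beta^{-1}$ represent $a$ in $\pi_1(S,B)$.

\subsection{The plumbing}
Choose small disjoint oriented charts $D_{x_\pm},D_{y_\pm}$ around the four points, each identified with the unit disc $D^2\subset\mathbb C$, such that $\alpha,\alpha'$ meet the four discs only in the real radius $[0,1]$ at $x_+$ and at $x_-$, and $\beta,\beta'$ only in $[0,1]$ at $y_+$ and at $y_-$. Let $N$ be obtained from $S\times D^2$ by the identifications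
\[
D_{x_+}\times D^2\ni(u,w)\sim(w,u)\in D_{y_+}\times D^2,\qquad D_{x_-}\times D^2\ni(u,w)\sim(\bar w,\bar u)\in D_{y_-}\times D^2,
\]
with corners smoothed. We call the two identified 4-balls the \emph{boxes}. Interchanging two complex coordinates preserves orientation, and so does conjugating both, so $N$ is a compact oriented 4-manifold. The zero section is a generic immersion $f\colon S\to N$ with trivial normal bundle and two double points $p_\pm=f(x_\pm)=f(y_\pm)$. In the coordinates $(u,w)$ the sheet through $y_+$ is the $w$-axis oriented by $w$, and the sheet through $y_-$ is the $w$-axis oriented by $\bar w$, so $p_\pm$ has sign $\pm1$. A handle decomposition of $S$ whose 0-handles are the four charts, multiplied by $D^2$, builds $N$ from the two boxes by 1- and 2-handles.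

\subsection{The Whitney discs}
Let $L\subset N$ be the union of the real squares $[0,1]\times[0,1]$ in the two boxes and of the strips $\alpha\times[0,1]$ and $\beta\times[0,1]$ over the parts of $\alpha,\beta$ outside the charts, where $[0,1]\subset D^2$ is the real radius of the fiber (Figure~\ref{fig:annulus}). The $\alpha$-strip is attached to each square along the side $u=1$ and the $\beta$-strip along the side $w=1$. So $L$ is an embedded annulus, one boundary circle is the Whitney circle $f(\alpha)\cup f(\beta)=L\cap f(S)$, and the other is a curve $k\subset\partial N$.

\begin{figure}[ht]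
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!30] (-4,0)--(-3.3,.7)--(-2.6,0)--(-3.3,-.7)--cycle;
\fill[gray!30] (4,0)--(3.3,.7)--(2.6,0)--(3.3,-.7)--cycle;
\draw[very thick] (-4,0)--(-2.5,1.5)--(2.5,1.5)--(4,0)--(2.5,-1.5)--(-2.5,-1.5)--cycle;
\draw (-2.6,0)--(-1.9,.7)--(1.9,.7)--(2.6,0)--(1.9,-.7)--(-1.9,-.7)--cycle;
\draw[dashed] (-3.3,.7)--(-2.6,0)--(-3.3,-.7) (3.3,.7)--(2.6,0)--(3.3,-.7);
\fill (-4,0) circle (2pt) node[left] {$p_+$};
\fill (4,0) circle (2pt) node[right] {$p_-$};
\node[above] at (0,1.5) {$f(\alpha)$};
\node[below] at (0,-1.5) {$f(\beta)$};
\node at (0,1.1) {$\alpha\times[0,1]$};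
\node at (0,-1.1) {$\beta\times[0,1]$};
\node at (0,.4) {$k$};
\end{tikzpicture}
\caption{The annulus $L$ in the plumbing $N$. The shaded squares lie in the two plumbing boxes, and the two strips lie in the fibers over the arcs $\alpha$ and $\beta$. The outer boundary is the Whitney circle; the inner boundary $k$ lies in $\partial N$, and the core of a 2-handle attached along $k$ completes $L$ to a Whitney disc.}
\label{fig:annulus}
\end{figure}

The Whitney section extends to a nowhere zero normal section of $L$. On the $\alpha$-strip use the left normal of $\alpha$ in $S$, and on the $\beta$-strip use the imaginary direction of the fiber. We compare the two on the squares, writing $w'$ for the fiber coordinate over $D_{y_\pm}$. At $p_+$ the arc $\alpha$ leaves along the positive real axis, so its left normal is $+\partial_{\operatorname{Im}u}$, and $w'=u$ gives $\partial_{\operatorname{Im}w'}=+\partial_{\operatorname{Im}u}$. At $p_-$ the arc $\alpha$ arrives along the positive real axis, so its left normal is $-\partial_{\operatorname{Im}u}$, and $w'=\bar u$ gives $\partial_{\operatorname{Im}w'}=-\partial_{\operatorname{Im}u}$. The prescriptions agree on both squares.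

Along $k$ this section is a framing of $k$ in $\partial N$. Attach a 2-handle with this framing. The section extends over the core, so $W=L\cup\text{core}$ is a framed embedded Whitney disc with interior disjoint from $f(S)$. The arcs $\alpha',\beta'$ give $L'$ and $k'$ in the same way. A small isotopy of $k'$ in the 3-manifold $\partial N$, extended over an outer collar of $L'$, makes $k'$ disjoint from $k$, and a second 2-handle gives a framed Whitney disc $W'$. The discs $W$ and $W'$ intersect, which does no harm since they are never used at the same time. Let $X$ be $N$ with the two 2-handles attached, and let $\Sigma,\Sigma'$ be the results of the Whitney moves on $f$ along $W,W'$. The reverse of the first move followed by the second is a generic regular homotopy $f_v$, $v\in[0,1]$, from $\Sigma$ to $\Sigma'$ with at most two double points at any time. Hence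
\begin{equation}\label{eq:dsing}
d_{\mathrm{sing}}(\Sigma,\Sigma')\le1 .
\end{equation}
A regular homotopy preserves the normal bundle, so $\Sigma$ has normal Euler number $0$.

\section{The homotopy type of $X$ and an infinite cyclic cover}\label{sec:topology}

The plumbing $N$ deformation retracts to $f(S)$, and $f(S)\simeq S\cup\eta_+\cup\eta_-$ with arcs $\eta_\pm$ from $x_\pm$ to $y_\pm$. Through $L$ and $L'$ the attaching circles are homotopic to the Whitney circles, so $X$ is homotopy equivalent to $S\cup\eta_+\cup\eta_-$ with 2-cells attached along $\alpha\eta_-\beta^{-1}\eta_+^{-1}$ and $\alpha'\eta_-\beta'^{-1}\eta_+^{-1}$. The first cell runs once over $\eta_-$, so it collapses together with $\eta_-$ onto $S\cup\eta_+$, replacing $\eta_-$ by $\alpha^{-1}\eta_+\beta$. The second cell is then attached along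
\[
(\alpha'\alpha^{-1})\,\eta_+\,(\beta'\beta^{-1})^{-1}\,\eta_+^{-1}.
\]
Let $\mu\subset B$ be a path from $x_+$ to $y_+$ and $h=[\eta_+\mu^{-1}]$. The attaching loop is $aha^{-1}h^{-1}$, so
\[
X\simeq K:=S\cup_a(S^1\times S^1),\qquad \Gamma:=\pi_1(X)=\langle A,h\mid hah^{-1}=a\rangle,
\]
and $f$ corresponds to the inclusion $S\subset K$. This explains the choice of arcs. If $\beta'$ were equal to $\beta$, the relation would kill $a$. Because the two loops represent the same element, $K$ retracts to $S$ by projecting the torus to its first factor. This gives a map $r\colon X\to S$ with $rf\simeq\mathrm{id}$, $r|_A=\mathrm{id}$ and $r(h)=1$; we also write $r$ for its composition with a covering of $X$.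

The complex $K$ is $S$ with one annulus attached along $a$ at both ends, and $a$ has infinite order. So $X$ is aspherical, in particular $\pi_2(X)=0$, and $\Gamma$ acts on the tree $\mathcal T$ with vertex stabilizers the conjugates of $A$ and edge stabilizers the conjugates of $\langle a\rangle$.

Let $\tau\colon\Gamma\to\mathbb Z$ be given by $\tau(A)=0$, $\tau(h)=1$, let $X_\infty\to X$ be the corresponding infinite cyclic cover, and fix a lift $\tilde f\colon S\to X_\infty$ of $f$. The loop $f(\mu)$ at $p_+$ has class $[\mu\eta_+^{-1}]=h^{-1}$, so $\tilde f(x_+)$ and $\tilde f(y_+)$ differ by a generator of the deck group. Let $t$ be the generator with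
\[
\tilde f(x_+)=t\tilde f(y_+),
\]
and put $[S_i]=t^i\tilde f_*[S]\in H_2(X_\infty;\mathbb F_2)$ and $V=\tilde f_*H_1(S;\mathbb F_2)\subset H_1(X_\infty;\mathbb F_2)$.

\begin{lemma}\label{lem:cover}
\begin{enumerate}
\item[(a)] The classes $[S_i]$, $i\in\mathbb Z$, form a basis of $H_2(X_\infty;\mathbb F_2)$.
\item[(b)] The intersection pairing on $H_2(X_\infty;\mathbb F_2)$ vanishes.
\item[(c)] The map $r_*$ restricts to an isomorphism $V\to H_1(S;\mathbb F_2)$ inverse to $\tilde f_*$.
\item[(d)] The map $H_1(\partial X_\infty;\mathbb F_2)\to H_1(X_\infty;\mathbb F_2)$ is onto.
\end{enumerate}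
\end{lemma}

\begin{proof}
(a) $X_\infty$ is homotopy equivalent to a union $K_\infty$ of copies $S_i$ of $S$ and annuli joining the loop $a$ in $S_i$ to the loop $a$ in $S_{i+1}$. In the exact sequence of $(K_\infty,\bigsqcup S_i)$, the group $H_3$ of the pair vanishes, and $H_2$ of the pair has the annuli as a basis. The boundary map sends the $i$-th annulus to $[a]_i+[a]_{i+1}$. A nonzero finite sum of annuli with top index $i$ has image with component $[a]_{i+1}$ in $H_1(S_{i+1})$, which is nonzero by (A1). So the boundary map is injective and $\bigoplus H_2(S_i)\cong H_2(K_\infty)$.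

(b) Since $\Sigma$ is homotopic to $f$, the class $[S_i]$ is represented by a lift of $\Sigma$. Distinct lifts of an embedded surface are disjoint, and the self-intersection of a lift is the normal Euler number of $\Sigma$, which is $0$.

(c) This follows from $r\tilde f\simeq\mathrm{id}$.

(d) $X$ has handles of index at most 2, so dually it is built from $\partial X\times[0,1]$ by handles of index at least 2. The same holds for $X_\infty$, whence $H_1(X_\infty,\partial X_\infty;\mathbb F_2)=0$.
\end{proof}

\section{Surfaces of least genus in the class of $\Sigma$}\label{sec:minimal}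

To speak of the lifts of a surface $P$, and of the curve $s$ on it, we need to know that every competitor of $\Sigma$ of genus $g$ is homotopic to $f$ up to reparametrization.

\begin{lemma}\label{lem:minimal}
Let $P$ be a closed connected oriented surface of genus at most $g$, and let $\iota\colon P\to X$ be a map with $\iota_*[P]=[\Sigma]$ in $H_2(X;\mathbb Z)$. Then $P$ has genus $g$, the map $r\iota\colon P\to S$ is a homotopy equivalence of degree 1, $\iota_*$ is injective on $\pi_1$, the group $\iota_*\pi_1(P)$ is the stabilizer of a vertex of $\mathcal T$, and $\iota\simeq f\circ r\iota$.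
\end{lemma}

\begin{proof}
The map $r\iota$ has degree 1 because $r_*[\Sigma]=r_*f_*[S]=[S]$. It is onto on $\pi_1$: otherwise it factors through a nontrivial connected cover of $S$, and its degree is $0$ (infinite cover) or divisible by the number of sheets. So it is onto on $H_1$, and $P$ has genus $g$. By the Hopf property $(r\iota)_*$ is an isomorphism, so $\iota_*$ is injective and $r\iota$ is a homotopy equivalence of aspherical surfaces.

Consider $\pi_1(P)$-equivariant maps $\widetilde P\to\mathcal T$ transverse to the midpoints of edges. One arises by making $P\to X\simeq K$ transverse to the middle circle of the annulus and passing to universal covers. The preimage of the midpoints descends to a closed 1-manifold $J\subset P$; choose the map so that $J$ has the fewest components. Suppose a component $\ell$ bounds a disc $R$. Let $R^+$ be a slightly larger disc with $(R^+\setminus R)\cap J=\emptyset$. The boundary of a lift of $R^+$ maps into an open half of one edge. Redefine the map on this lift to take values in that half edge, and extend equivariantly, which is possible since the lifts of $R^+$ are permuted freely. This removes $\ell$, contrary to minimality.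 Suppose instead that $\ell$ bounds no disc. Its class $x$ preserves a lift of $\ell$, so $\iota_*x$ fixes a midpoint, hence an edge, and is conjugate in $\Gamma$ to some $a^n$. Applying $r$, the loop $r\iota(\ell)$ is freely homotopic to $a^n$, and Lemma~\ref{lem:A2} says that $\ell$ bounds a disc. So $J=\emptyset$.

Now $\widetilde P$ maps into one component of $\mathcal T$ minus the midpoints. This component contains a single vertex, which is therefore fixed: $\iota_*\pi_1(P)\subset uAu^{-1}$ for some $u\in\Gamma$. Since $r$ maps $uAu^{-1}$ isomorphically onto $A$ and $r\iota_*$ is onto, $\iota_*\pi_1(P)=uAu^{-1}$. Let $\theta\colon P\to S$ induce $x\mapsto u^{-1}\iota_*(x)u$. Then $f\theta$ and $\iota$ induce conjugate homomorphisms, so they are homotopic because $X$ is aspherical, and $\theta\simeq rf\theta\simeq r\iota$.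
\end{proof}

\begin{remark}
The lemma fails without (A2). For $S$ a torus and $a=x$ we have $K=S^1\times(S^1\vee S^1)$ and $\Gamma=\langle x\rangle\times F(y,h)$. The product of the identity of $S^1$ with the loop $y^2hy^{-1}h^{-1}$ is a map of a torus in the class $[x]\times[y]=[S]$, but $y^2hy^{-1}h^{-1}$ is cyclically reduced in $F(y,h)$ and not a power of $y$, so it is not conjugate into $A$.
\end{remark}

Call an embedded surface $P$ as in Lemma~\ref{lem:minimal} \emph{minimal}. It lifts to $X_\infty$, and its lifts are homotopic to the maps $t^i\tilde f\circ r\iota$, of class $[S_i]$. By Lemma~\ref{lem:cover}(a) there is a unique lift $P_0$ with $[P_0]=[S_0]$, and $H_1(P_0;\mathbb F_2)\to H_1(X_\infty;\mathbb F_2)$ is injective with image $V$.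

\section{The invariant $\Omega$}\label{sec:omega}

A curve on $P_0$ in the class $\tilde f_*s$ does not bound in $X_\infty$, so its linking number with $t^iP_0$ is defined only relative to a reference cycle, and the reference cycle must miss every surface we consider. Lemma~\ref{lem:cover}(d) provides one: fix a 1-cycle $s_\partial\subset\partial X_\infty$ homologous in $X_\infty$ to $\tilde f_*s$.

\begin{definition}
Let $P$ be minimal. Let $\gamma_0$ be a 1-cycle on $P_0$ with $r_*[\gamma_0]=s$ mod 2; by Lemma~\ref{lem:cover}(c) its class in $X_\infty$ is $\tilde f_*s$. Let $C$ be a compact 2-chain in $X_\infty$ with $\partial C=\gamma_0+s_\partial$. Put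
\[
\lambda_i(P)=C\cdot t^iP_0\quad(i\ne0),\qquad \Omega(P)=\sum_{i>0,\ i\text{ odd}}\lambda_i(P)\in\mathbb F_2 .
\]
\end{definition}

The numbers are defined because $t^iP_0$ misses $P_0$ and $\partial X_\infty$, and the sum is finite because $C$ is compact. Two choices of $C$ differ by a 2-cycle, which pairs trivially with $t^iP_0$ by Lemma~\ref{lem:cover}(b). Two choices of $\gamma_0$ are homologous in $P_0$, by a chain disjoint from $t^iP_0$. So $\lambda_i(P)$ depends only on $P$. The definition applies equally to embedded surfaces with corners along circles. The range of summation is explained in Remark~\ref{rem:odd}.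

\begin{lemma}\label{lem:isotopy}
If $\Phi_v$ is an ambient isotopy of $X$, then $\lambda_i(\Phi_1P)=\lambda_i(P)$ for $i\neq0$.
\end{lemma}

\begin{proof}
Lift $\Phi_v$ to an isotopy $\widetilde\Phi_v$ of $X_\infty$ that starts at the identity; it commutes with $t$. The lift $\widetilde\Phi_1P_0$ has class $[S_0]$ and $\widetilde\Phi_1\gamma_0$ is homologous to $\gamma_0$. As chain for $\Phi_1P$ take $\widetilde\Phi_1C$ plus the trace of $\widetilde\Phi_v(s_\partial)$, which lies in $\partial X_\infty$ and contributes nothing.
\end{proof}

\begin{lemma}\label{lem:jump}
$\lambda_1(\Sigma')=\lambda_1(\Sigma)+1$ and $\lambda_i(\Sigma')=\lambda_i(\Sigma)$ for $i\ge2$. Hence $\Omega(\Sigma')=\Omega(\Sigma)+1$.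
\end{lemma}

\begin{proof}
Lift $f_v$ to $\tilde f_v\colon S\to X_\infty$, passing through $\tilde f$; then $\tilde f_0(S)=\Sigma_0$ and $\tilde f_1(S)=\Sigma'_0$. We may assume that $f_v$ is stationary near $v=0,1$, and we extend it to be stationary on $[-1,0]$ and $[1,2]$.

\emph{Where the lifts meet.} The double points of $f_v$ are $f_v(x_\pm(v))=f_v(y_\pm(v))$ for $v$ in an interval $(v_1,v_2)$. As $v\to v_1$ the points $x_\pm(v)$ merge along $\alpha$, and as $v\to v_2$ along $\alpha'$. So the closure $c_x$ of $\{(x_\pm(v),v)\}$ is a circle in $S\times[0,1]$ whose projection to $S$ is freely homotopic to $a^{\pm1}$. The exponent $i$ with $\tilde f_v(x_\pm(v))=t^i\tilde f_v(y_\pm(v))$ is locally constant on $c_x$ and equals $1$ at $x_+$. If $\tilde f_v(p)=t^i\tilde f_v(q)$ with $i\neq0$, then $p\ne q$ are the preimages of a double point. So for $i>0$ this occurs only when $i=1$ and $(p,v)\in c_x$.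

\emph{Transversality.} The track $(p,v)\mapsto(f_v(p),v)$ is an immersion into a 5-manifold whose sheets meet transversely. This holds at a transverse double point of $f_v$. At $v_1,v_2$ the model \eqref{eq:model} gives tangent spaces $\langle e_1,e_2,\partial_v\rangle$ and $\langle e_1,e_3,\partial_v-e_4\rangle$, which together span $\mathbb R^5$.

\emph{The count.} Let $\gamma\subset S$ be a simple closed curve in the class $s$, transverse to the projection $c_x\to S$. In $X_\infty\times\mathbb R$ let $G$ be the track of $\tilde f_v(\gamma)$, $v\in[0,1]$, and let $\Theta_i$ be the track of $t^i\tilde f_v(S)$, $v\in[-1,2]$. Let $C_0,C_1$ be chains with $\partial C_v=\tilde f_v(\gamma)+s_\partial$; they compute the invariants of $\Sigma,\Sigma'$. The sum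
\[
C_0\times\{0\}+G+s_\partial\times[0,1]+C_1\times\{1\}
\]
is a 2-cycle. Push it down to a cycle $z\times\{-\tfrac12\}$. This homotopy avoids $\partial\Theta_i$, which lies over $\{-1,2\}$, so the intersection number of the cycle with $\Theta_i$ is $z\cdot t^i\Sigma_0=0$. As $s_\partial\times[0,1]$ misses $\Theta_i$, we obtain $\lambda_i(\Sigma)+\lambda_i(\Sigma')=G\cdot\Theta_i$. For $i\ge2$ the chains $G$ and $\Theta_i$ are disjoint. For $i=1$ the track of $\tilde f_v$ is transverse to $\Theta_1$ with preimage $c_x$, so $G\cdot\Theta_1=(\gamma\times[0,1])\cdot c_x=s\cdot[a]=1$.
\end{proof}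

Without (A1), for example for $a=x_1^2$, the number $s\cdot[a]$ is even for every $s$ and this count detects nothing.

\section{Two destabilizations of one surface}\label{sec:destab}

\begin{proposition}\label{prop:destab}
Let $T\subset X$ be an embedded closed connected oriented surface of genus $g+1$ with $[T]=[\Sigma]$ in $H_2(X;\mathbb Z)$. If $P,P'$ are connected genus-$g$ destabilizations of $T$, then $P,P'$ are minimal and $\Omega(P)=\Omega(P')$.
\end{proposition}

\subsection{Normal form}
Let $U=[0,1]\times D^2$ be the tube for $P$. Shorten it slightly at both ends, to avoid the smoothed corners, and reparametrize. Then $T\cap U=[0,1]\times S^1$ is the \emph{lateral annulus}. Put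
\[
D_+=\{0\}\times D^2,\quad D_-=\{1\}\times D^2,\quad D=\{\tfrac12\}\times D^2,\quad c=\partial D,\quad Y=T\setminus\bigl((0,1)\times S^1\bigr).
\]
We replace $P$ by the surface with corners $Y\cup D_+\cup D_-$ and call $D_\pm$ its \emph{scars}; now $U\cap P=D_+\cup D_-$. Since $P$ is connected, so is $Y$; thus $c$ does not separate $T$, and $c$ is null-homotopic in $X$. Orient $P$ to agree with $T$ on $Y$. The integral cycle $T-P$ is supported on the sphere $\partial U$ with coefficient $\pm1$ on the annulus, so it is $\pm\partial U$, and $[P]=[T]=[\Sigma]$. So $P$ is minimal. The replacement does not change $\lambda_i$: the old and new surfaces differ by the boundary of a 3-chain near $D_\pm$, we may choose $\gamma_0$ away from the preimage of this chain, and (I2) applies. Let $U',D'_\pm,D',c',Y'$ be the same objects for $P'$, and let $\iota,\iota_T$ be the inclusions of $P,T$.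

There are two cases. If $\tau$ vanishes on $\pi_1(T)$, the tube joins $P_0$ to itself, and $T$ has linking numbers of its own. Otherwise the tube joins different lifts of $P$. Then we show that $c'$ is isotopic to $c$, so that $P$ and $P'$ differ only in the discs that cap off $Y$, and we compute the effect of changing the discs.

\subsection{Tubes that close up in the cover}\label{sec:case1}
Suppose $\tau\circ(\iota_T)_*=0$. A loop that runs through $U$ and returns in $Y$ is homotopic into $T$, so it lifts to a loop. Hence the lift $U_0$ of $U$ with one face on $P_0$ has both faces on $P_0$, and $T_0=P_0+\partial U_0$ is a lift of $T$ of class $[S_0]$. The other lifts $t^iT_0$ have classes $[S_i]$, so the lift obtained in this way from $P'_0$ is the same $T_0$.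

We need one class on $T$ that can be pushed into both $Y$ and $Y'$. Let $q=r\iota_T\colon T\to S$, of degree 1, and let $q^!\colon H_1(S;\mathbb F_2)\to H_1(T;\mathbb F_2)$ be the map obtained from $q^*$ by Poincar\'e duality. It satisfies $q_*q^!=\mathrm{id}$ and $q^!(x)\cdot y=x\cdot q_*y$. As $q_*[c]=0$, we get $q^!(s)\cdot c=0$. A 1-cycle meeting $c$ in an even number of points can be surgered along arcs of $c$ between adjacent points, without changing its mod 2 class, until it misses $c$. So $q^!(s)$ is represented by a cycle $\gamma\subset\operatorname{int}Y$, and for the same reason by a cycle $\gamma'\subset\operatorname{int}Y'$. Their images under $r$ have class $q_*q^!(s)=s$, so the lifts $\gamma_0\subset P_0\cap T_0$ and $\gamma_0'\subset P'_0\cap T_0$ may be used in the definition.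

Let $\partial C=\gamma_0+s_\partial$, $\partial C'=\gamma'_0+s_\partial$, and $i\neq0$. The chain $t^iU_0$ misses $\partial C$, since $U$ misses $\operatorname{int}Y$ and $\partial X$. By (I2), $C\cdot t^i(P_0+T_0)=\partial C\cdot t^iU_0=0$, so $\lambda_i(P)=C\cdot t^iT_0$, and likewise $\lambda_i(P')=C'\cdot t^iT_0$. Let $E\subset T_0$ be a 2-chain with $\partial E=\gamma_0+\gamma_0'$. It misses $t^iT_0$, and the cycle $C+C'+E$ pairs trivially with $t^iT_0$. Hence $\lambda_i(P)=\lambda_i(P')$ for every $i\neq0$.

\subsection{Tubes that join different lifts: the compressing curve is unique}\label{sec:curve}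

\begin{lemma}\label{lem:curve}
Suppose $\tau\circ(\iota_T)_*\neq0$. Then every nonseparating simple closed curve $c'\subset T$ that is null-homotopic in $X$ is isotopic to $c$ in $T$.
\end{lemma}

Isotope $c'$ in $T$ to meet $c$ transversely in the least possible number $n$ of points. The main step is to show $n=0$. Suppose $n\ge1$. We may assume that $c'$ crosses the lateral annulus in $n$ spanning arcs and meets $Y$ in $n$ disjoint embedded arcs, so that each of $\partial D_+,\partial D_-$ carries exactly $n$ endpoints. An arc in $Y$ is \emph{returning} if its ends lie on the same scar and \emph{passing} otherwise. Minimality gives: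
\begin{itemize}
\item[($*$)] no arc of $c'\cap Y$ cobounds a disc in $Y$ with an arc of $\partial Y$.
\end{itemize}
Indeed, any arc inside such a disc cuts off a smaller one; an innermost disc contains no other arc, and pushing $c'$ across it and across $c$ lowers $n$ by 2.

\subsubsection*{The curve as a word} Let $o_\pm$ be the centers of $D_\pm$, let $d$ be the core of $U$ from $o_+$ to $o_-$, and let $\omega$ be a path in $P$ from $o_-$ to $o_+$. Put $b_0=[d\omega]\in\pi_1(X,o_+)=\Gamma$ and $A_P=\iota_*\pi_1(P,o_+)$, the stabilizer of a vertex $\mathsf v$ by Lemma~\ref{lem:minimal}. To an oriented arc $\kappa$ of $c'\cap Y$ assign $p(\kappa)\in A_P$: extend $\kappa$ radially to the centers, put $\omega^{-1}$ in front if it starts at $D_-$, and put $\omega$ behind if it ends at $D_-$. Reversing $\kappa$ inverts $p(\kappa)$. To compensate for the inserted paths, a crossing of $U$ from $D_+$ to $D_-$ contributes $d\omega=b_0$, and a crossing from $D_-$ to $D_+$ contributes $\omega^{-1}d^{-1}=b_0^{-1}$. So $c'$ is freely homotopic in $X$ to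
\[
w=p_1b_0^{\epsilon_1}p_2b_0^{\epsilon_2}\cdots p_nb_0^{\epsilon_n},\qquad\epsilon_i=\pm1,
\]
where, with cyclic indices, the arc of $p_{i+1}$ starts at $D_-$ if and only if $\epsilon_i=+1$ and ends at $D_+$ if and only if $\epsilon_{i+1}=+1$. The same recipe writes any loop in $T$ as a word in $A_P$ and $b_0^{\pm1}$. Since $\tau$ vanishes on vertex stabilizers but not on $\pi_1(T)$, we have $\tau(b_0)\ne0$, and $b_0p$ is hyperbolic for every $p\in A_P$.

We must show $w\neq1$. We do not know that $A_P$ and $b_0$ generate a free product, so the form of the word is not enough. We read $w$ as a path in $\mathcal T$ and find out where it can backtrack. Let $\mathsf e_\pm$ be the first edge of $[\mathsf v,b_0^{\pm1}\mathsf v]$, let $w_i=p_1b_0^{\epsilon_1}\cdots p_ib_0^{\epsilon_i}$, and concatenate the geodesics $w_{i-1}p_i[\mathsf v,b_0^{\epsilon_i}\mathsf v]$ from $w_{i-1}\mathsf v$ to $w_i\mathsf v$. At $w_i\mathsf v$ the incoming geodesic, read backward, is $w_i[\mathsf v,b_0^{-\epsilon_i}\mathsf v]$ and begins with $w_i\mathsf e_{-\epsilon_i}$; the outgoing one begins with $w_ip_{i+1}\mathsf e_{\epsilon_{i+1}}$. The path backtracks there exactly when $p_{i+1}\mathsf e_{\epsilon_{i+1}}=\mathsf e_{-\epsilon_i}$,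 and we then call the arc of $p_{i+1}$ \emph{backtracking}. Going through the four sign patterns, an arc with element $p$ is backtracking exactly when
\begin{itemize}
\item it returns to $D_\pm$ and $p\mathsf e_\pm=\mathsf e_\pm$, or
\item it is passing and, oriented from $D_-$ to $D_+$, satisfies $p\mathsf e_+=\mathsf e_-$.
\end{itemize}
In both cases an element fixes an edge or two elements differ by one that does. The arcs are embedded and disjoint, so these elements are carried by simple closed curves, and (A2) applies.

\begin{lemma}\label{lem:returning}
For every choice of $\omega$, if $\kappa$ is returning then $p(\kappa)$ fixes no edge of $\mathcal T$.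
\end{lemma}

\begin{proof}
Let $\kappa$ have both ends on $\partial D_+$; for $D_-$ exchange the roles of the scars, since only the conjugacy class of $p(\kappa)$ is used. Suppose $p(\kappa)$ fixes an edge, so that it is conjugate in $\Gamma$ to some $a^k$. Closing $\kappa$ by a chord of $D_+$ gives a simple closed curve in $P$ in the free homotopy class of $p(\kappa)$, with $r$-image freely homotopic to $a^k$. By Lemma~\ref{lem:A2} it bounds a disc $R\subset P$. This disc contains exactly one of the two halves of $D_+$; removing it leaves a disc $R'$ bounded by $\kappa$ and an arc of $\partial D_+$. By ($*$), $R'\not\subset Y$, so $D_-\subset\operatorname{int} R'$. The arcs of $c'\cap Y$ with an endpoint on $\partial D_-$ cannot cross $\kappa$, so they lie in the annulus $R'\setminus\operatorname{int}D_-\subset Y$. An arc in an annulus with both ends on one boundary circle cuts off a disc, which ($*$) excludes. So there are $n$ such arcs, each with its other end on $\partial D_+$. With the two ends of $\kappa$ this gives $n+2$ endpoints on $\partial D_+$, a contradiction.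
\end{proof}

\begin{lemma}\label{lem:passing}
All backtracking passing arcs, oriented from $D_-$ to $D_+$, have the same element $p$.
\end{lemma}

\begin{proof}
Let $\kappa,\kappa'$ be two of them, with elements $p,p'$. Then $p\mathsf e_+=\mathsf e_-=p'\mathsf e_+$, so $p^{-1}p'=[\kappa^{-1}\kappa']$ fixes $\mathsf e_+$ and is conjugate to some $a^k$. It is carried by the simple closed curve made of $\kappa,\kappa'$ and a chord in each scar. By Lemma~\ref{lem:A2} this curve is null-homotopic in $P$, so $p=p'$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:curve}]
Suppose $n\geq1$. By Lemma~\ref{lem:returning} no returning arc is backtracking. If no passing arc is backtracking either, the path from $\mathsf v$ to $w\mathsf v$ has positive length and no backtracking, so $w\neq1$, although $c'$ is null-homotopic.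

Otherwise let $p_0$ be the common element of Lemma~\ref{lem:passing}. We absorb it into the stable letter: replace $\omega$ by $\omega p_0$, hence $b_0$ by $b=b_0p_0$. The geodesic $[\mathsf v,b\mathsf v]=[\mathsf v,b_0\mathsf v]$ begins with $\mathsf e:=\mathsf e_+$, and $[\mathsf v,b^{-1}\mathsf v]=p_0^{-1}[\mathsf v,b_0^{-1}\mathsf v]$ begins with $p_0^{-1}\mathsf e_-=\mathsf e$. So $\mathsf v$ is off the axis of $b$, and $[\mathsf v,b^M\mathsf v]$ begins with $\mathsf e$ for all $M\neq0$. The element of a passing arc from $D_-$ to $D_+$ changes from $p$ to $p_0^{-1}p$. For the backtracking ones it becomes $1$. For the others $p\mathsf e\ne\mathsf e_-$, so $p_0^{-1}p\mathsf e\neq\mathsf e$, and the inverse element moves $\mathsf e$ too. Returning arcs move $\mathsf e$ by Lemma~\ref{lem:returning}. Delete the letters equal to $1$; they belong to passing arcs, so the exponents on either side have the same sign. If all letters from $A_P$ are deleted, $w=b^{\pm n}\neq1$. If not, $w$ is conjugate to $p_1b^{M_1}\cdots p_kb^{M_k}$ with $M_i\neq0$ and $p_i\mathsf e\neq\mathsf e$. Form the path as before from the geodesics $[\mathsf v,b^{M_i}\mathsf v]$. At a junction $w'\mathsf v$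 the incoming geodesic, read backward, begins with $w'\mathsf e$ and the outgoing one with $w'p_{i+1}\mathsf e\neq w'\mathsf e$. There is no backtracking, and again $w\ne1$.

So $n=0$, and we may take $c'\subset\operatorname{int}Y\subset P$. Since $\iota_*$ is injective, $c'$ bounds a disc in $P$. If this disc contained neither or both of the scars, $c'$ would separate $T$. So it contains exactly one, and $c'$ is parallel in $Y$ to the boundary of that scar, hence isotopic to $c$.
\end{proof}

\subsection{Changing the discs: reduction to linking numbers with spheres}\label{sec:spheres}
We remain in the case $\tau\circ(\iota_T)_*\ne0$. By Lemma~\ref{lem:curve} and uniqueness of tubular neighborhoods, an isotopy of $T$ carries $c'$ to $c$ and the lateral annulus of $U'$ to that of $U$. Extend it to an ambient isotopy of $X$ preserving $T$, and replace $P',U'$ by their images; by Lemma~\ref{lem:isotopy} this does not change $\Omega(P')$. After naming the faces of $U'$ suitably, $Y'=Y$, $\partial D'_\pm=\partial D_\pm$, $\partial D'=\partial D=c$, and $P'=Y\cup D_+'\cup D_-'$.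

Since $r\iota$ is homotopic to a diffeomorphism, there is a simple closed curve $\gamma\subset P$ with $(r\iota)_*[\gamma]=s$ in integral homology, and we move it into $\operatorname{int}Y$. Let $\gamma_0\subset Y_0\subset P_0$ be the lifts. Take the lift of $U$ to $X_\infty$ whose face over $D_+$ lies in $P_0$ and the lift of $U'$ with the same lateral annulus, and denote the lifts of $D,D_\pm,D',D'_\pm$ in them by the same letters. The lift of $d\omega$ that starts in $P_0$ ends in $t^{\pm\tau(b_0)}P_0$, so the scars of $P_0$ are $D_+$ and $t^jD_-$ with $j=\mp\tau(b_0)\ne0$.

The cycles $z=D+D'$ and $z_\pm=D_\pm+D'_\pm$ are images of 2-spheres, so they bound in $X_\infty$ because $\pi_2(X)=0$. The lift of $P'$ containing $Y_0$ is the chain $P_0+z_++t^jz_-$, of class $[S_0]$, so it is $P'_0$. The curve $\gamma_0$ lies on both $P_0$ and $P'_0$, and one chain $C$ with $\partial C=\gamma_0+s_\partial$ computes both invariants. The cycle $z_\pm+z$ bounds the sum of a half of the lift of $U$ and a half of the lift of $U'$, whose lateral parts cancel. All translates of these halves miss $\partial C$, so $C\cdot t^mz_\pm=C\cdot t^mz$ for all $m\in\mathbb Z$ by (I2). Therefore,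 for $i\neq0$,
\begin{equation}\label{eq:reduction}
\lambda_i(P)+\lambda_i(P')=\ell_i+\ell_{i+j},\qquad \ell_m:=C\cdot t^mz=\gamma_0\cdot t^mZ\quad(m\in\mathbb Z),
\end{equation}
where $Z$ is any compact 3-chain in $\operatorname{int}X_\infty$ with $\partial Z=z$; the last equality is (I2).

\subsection{Computing the linking numbers in a $\mathbb Z^2$-cover}\label{sec:Z2}
To compute the linking number $\ell_m$ of $\gamma_0$ with the sphere $t^mz$ we want $\gamma_0$ to bound a surface whose intersections with the sphere we understand. We understand $P_0$, which can meet translates of $z$ only in its scars, but $\gamma_0$ does not bound in $P_0$. In the cyclic cover of $P$ dual to $\gamma$, however, consecutive lifts of $\gamma$ cobound a piece of surface. This gives differences of linking numbers, and summation by parts recovers $\ell_m$.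

Let $\xi\colon A\to\mathbb Z$, $\xi(x)=s\cdot[x]$, which is onto because $s$ is primitive and the form is unimodular. Let $M\to X$ be the cover for the epimorphism $(\xi r,\tau)\colon\Gamma\to\mathbb Z^2$. Its deck group is generated by $\sigma$ and $t$, where $M/\langle\sigma\rangle=X_\infty$ and $t$ covers the transformation $t$ of $X_\infty$. A homotopy equivalence of degree 1 preserves the intersection form, so $\xi r$ restricted to $\pi_1(P)$ is intersection with $\gamma$. Thus the preimage $P^\xi\subset M$ of $P_0$ is the cover obtained by stacking copies of $P$ cut along $\gamma$: for a lift $\tilde\gamma$ of $\gamma_0$, the curves $\sigma^l\tilde\gamma$ cut $P^\xi$ into compact pieces $R_l=\sigma^lR_0$ with $\partial R_l=\sigma^l\tilde\gamma+\sigma^{l+1}\tilde\gamma$, each containing one lift of each scar. Lift the two tubes further to $M$, with a common lateral annulus and with $D_+\subset R_0$, and keep the letters $c,D,D_\pm,D'$ for the lifts. The second scar of $R_0$ is $\sigma^pt^jD_-$ for some $p\in\mathbb Z$. Let $\tilde z=D+D'=\partial\widetilde Z$ with $\widetilde Z$ a compact 3-chain in $\operatorname{int}M$, and let $Z$ be its image in $X_\infty$.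

\subsubsection*{Intersection numbers of the discs} For $u$ in the deck group put
\[
I_\pm(u)=D'\cdot uD_\pm,\qquad I(u)=D'\cdot uD\quad(u\neq1).
\]
Let $\widehat T\subset M$ be the preimage of $T$, and let $D_x$ be the lift of the disc $\{x\}\times D^2$ in the chosen lift of $U$, $x\in[0,1]$. The disc $D'$ meets $\widehat T$ only in $c=\partial D'$, and $uD_x$ meets $\widehat T$ only in its boundary, which is disjoint from $c$ unless $u=1$ and $x=\frac12$. So outside this one case $D'\cdot uD_x$ is defined, and for $u\neq1$ it is independent of $x$ by (I1). Hence $I_+(u)=I(u)=I_-(u)$ for $u\neq1$. All three functions have finite support. At $u=1$ the sliding is blocked at $x=\frac12$, and $I_\pm(1)$ must be found by other means.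

For $u\ne1$ we have $u\tilde z\cdot\tilde z=0$, since $\tilde z$ bounds. Also $uD\cap D=\emptyset=uD'\cap D'$, since $D$ and $D'$ are embedded in $X$. Expanding gives $uD\cdot D'+uD'\cdot D=0$, and $uD'\cdot D=D'\cdot u^{-1}D$, so
\begin{equation}\label{eq:symmetry}
I(u^{-1})=I(u)\qquad(u\neq1).
\end{equation}

\subsubsection*{The recursion} Fix $m$ and put $\nu_l=\sigma^l\tilde\gamma\cdot t^m\widetilde Z$, which vanishes for large $|l|$. By (I3), $\ell_m=\sum_l\nu_l$, and by (I2), $\nu_l+\nu_{l+1}=R_l\cdot t^m\tilde z$. In $X$ the disc $D$ misses $P$, and $D'$ misses $Y$. So only the intersections of $t^mD'$ with the scars $\sigma^lD_+$ and $\sigma^{l+p}t^jD_-$ of $R_l$ contribute: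
\begin{equation}\label{eq:recursion}
\nu_l+\nu_{l+1}=I_+(\sigma^lt^{-m})+I_-(\sigma^{l+p}t^{j-m}).
\end{equation}

\subsubsection*{Zeroth moments vanish} Let $E_\pm(n)=\sum_lI_\pm(\sigma^lt^n)$; then $E_+(n)=E_-(n)$ for $n\neq0$. Summing \eqref{eq:recursion} over $l$ gives $0$ on the left, so $E_+(n)=E_-(n+j)$ for all $n$. Hence $E_+(n)=E_+(n+j)$ unless $n+j=0$. Along a coset of $j\mathbb Z$ the values of $E_+$ are therefore constant, except for one possible jump between $-j$ and $0$. On each side of the jump they are constant along an infinite progression, because $j\neq0$, and they have finite support. So $E_+=0$, and then $E_-=0$. By \eqref{eq:symmetry}, $\sum_{l\neq0}I(\sigma^l)=0$, so $I_\pm(1)=E_\pm(0)=0$. With $I(1):=0$ we have $I_+=I_-=I$ everywhere and $\sum_lI(\sigma^lt^n)=0$ for all $n$.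

\subsubsection*{First moments} Let $\rho(n)=\sum_ll\,I(\sigma^lt^n)\in\mathbb F_2$. By \eqref{eq:symmetry}, $\rho(-n)=\sum_ll\,I(\sigma^{-l}t^n)=\rho(n)$, and $\rho(0)=\sum_{l>0}l\,(I(\sigma^l)+I(\sigma^{-l}))=0$. Over $\mathbb F_2$,
\[
\sum_ll\,(\nu_l+\nu_{l+1})=\sum_l\bigl(l+(l-1)\bigr)\nu_l=\sum_l\nu_l=\ell_m .
\]
Multiplying \eqref{eq:recursion} by $l$ and summing, we get
\[
\ell_m=\rho(-m)+\sum_l(l-p)\,I(\sigma^lt^{j-m})=\rho(-m)+\rho(j-m)=\rho(m)+\rho(m-j),
\]
where the term with $p$ vanishes with the zeroth moment. In \eqref{eq:reduction} the two terms $\rho(i)$ cancel, and
\begin{equation}\label{eq:change}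
\lambda_i(P)+\lambda_i(P')=\rho(i-j)+\rho(i+j)\qquad(i\neq0).
\end{equation}

\subsection{Cancellation}

\begin{lemma}\label{lem:cancel}
Let $\rho\colon\mathbb Z\to\mathbb F_2$ have finite support, $\rho(-n)=\rho(n)$ and $\rho(0)=0$. Then for every $j\in\mathbb Z$,
\[
\sum_{i>0,\ i\text{ odd}}\bigl(\rho(i-j)+\rho(i+j)\bigr)=0 .
\]
\end{lemma}

\begin{proof}
The sum is symmetric under $j\mapsto-j$ and is zero for $j=0$, so let $j>0$. The first terms are the $\rho(m)$ with $m>-j$ and the second terms those with $m>j$, in both cases with $m\equiv j+1\pmod 2$. What survives is the sum over $-j<m\le j$ with $m\equiv j+1$. The parity excludes $m=j$, so the range is symmetric; the terms $\pm m$ cancel, and $\rho(0)=0$.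
\end{proof}

Summing \eqref{eq:change} over odd $i>0$ gives $\Omega(P)=\Omega(P')$. Together with Section~\ref{sec:case1} this proves Proposition~\ref{prop:destab}.

\begin{remark}\label{rem:odd}
The range of summation in $\Omega$ answers three constraints. The proof of Lemma~\ref{lem:jump}, with the circle traced by $y_\pm(v)$, shows that $\lambda_{-1}$ also changes by $s\cdot[a]=1$, so a range symmetric about $0$ would not separate $\Sigma$ from $\Sigma'$. For the other two, fix $n\ge1$ and let $I$ be the indicator function of $\{t^n,\sigma t^n,t^{-n},\sigma^{-1}t^{-n}\}$. It has all the formal properties derived above, and $\rho$ is the indicator function of $\{\pm n\}$. For $j=1$, $n=2$, formula \eqref{eq:change} changes $\lambda_1$ and $\lambda_3$, so the argument does not control $\lambda_1$ alone. For $j=n=1$ it changes only $\lambda_2$ among positive indices, so the argument does not control the sum over all $i>0$, which leaves the unpaired term $\rho(j)$. We do not claim that these patterns are realized by discs.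
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Suppose $d_{\mathrm{st}}(\Sigma,\Sigma')\le1$, and let $P_1,\dots,P_k$ be a sequence from $\Sigma$ to $\Sigma'$ of connected oriented surfaces of genus at most $g+1$. Two consecutive surfaces related by a tube share a connected subsurface $Y$, on which their orientations agree up to a global sign. So we can transport the orientation of $\Sigma$ along the sequence, and then every $P_i$ represents $[\Sigma]\in H_2(X;\mathbb Z)$, as in the normal form above. The orientation obtained on $\Sigma'$ is the one induced by $f_1$, since $[\Sigma']=[\Sigma]$ and $[\Sigma]\neq-[\Sigma]$, as $r_*[\Sigma]=[S]$ shows.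

By Lemma~\ref{lem:minimal} no $P_i$ has genus below $g$. A stabilization of connected surfaces lowers the Euler characteristic by 2 and raises the genus by 1. So every stabilization in the sequence goes from genus $g$ to $g+1$, every destabilization goes back, and each surface $T$ of genus $g+1$ in the sequence arises from the last genus-$g$ surface before it by one stabilization followed by ambient isotopies. Thus $T$ has a connected genus-$g$ destabilization $P$. Put $\Omega(T)=\Omega(P)$, which is well defined by Proposition~\ref{prop:destab}. An ambient isotopy carries $P$ to a destabilization of the image of $T$, so $\Omega(T)$ is isotopy invariant by Lemma~\ref{lem:isotopy}. Hence no move changes $\Omega$, and $\Omega(\Sigma)=\Omega(\Sigma')$, contrary to Lemma~\ref{lem:jump}. So $d_{\mathrm{st}}(\Sigma,\Sigma')\ge2$, and \eqref{eq:ineq} and \eqref{eq:dsing} give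
\[
2\le d_{\mathrm{st}}(\Sigma,\Sigma')\le d_{\mathrm{sing}}(\Sigma,\Sigma')+1\le2 .
\]
This proves Theorem~\ref{thm:main}. \qed

\section{Proof of Theorem~\ref{thm:many}}\label{sec:many}

We make one independent binary choice on each handle of $S$. The surfaces stay at singularity distance at most 1 because the choices can be changed one at a time, and $d_{\mathrm{sing}}$ records only the worst moment.

\subsection*{Construction} Let $Q_1,\dots,Q_g\subset S$ be disjoint one-holed tori, with $Q_k$ carrying $x_k,y_k$ up to free homotopy. Perform the construction of Section~\ref{sec:construction} inside each $Q_k$, with a disc $B_k\subset Q_k$, points $x_\pm^k,y_\pm^k$ and arcs $\alpha_k,\beta_k,\alpha_k',\beta_k'\subset Q_k$ such that $\alpha'_k\alpha_k^{-1}$ and $\beta'_k\beta_k^{-1}$ represent the same element $a_k=x_k^3$; join the discs $B_k$ to a base point. This gives a plumbing with $2g$ double points, $2g$ two-handles along disjoint curves, a manifold $X$, and framed Whitney discs $W_k^0,W_k^1$. For $k\neq k'$ the discs $W_k^\epsilon$ and $W_{k'}^{\epsilon'}$ are disjoint, since their annuli lie over $Q_k$ and $Q_{k'}$. For $\epsilon\in\{0,1\}^g$ let $\Sigma_\epsilon$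 be the result of the Whitney moves along $W_1^{\epsilon_1},\dots,W_g^{\epsilon_g}$. Changing one coordinate is a finger move followed by a Whitney move, between embedded surfaces, so $d_{\mathrm{sing}}(\Sigma_\epsilon,\Sigma_{\epsilon'})\le1$ for all $\epsilon,\epsilon'$.

\subsection*{Topology} The computation of Section~\ref{sec:topology}, done in each $Q_k$, shows that $X\simeq K$, where $K$ is $S$ with $g$ annuli, the $k$-th attached along $a_k$ at both ends, and $\Gamma=\langle A,h_1,\dots,h_g\mid h_ka_kh_k^{-1}=a_k\rangle$. So $X$ is aspherical, $r$ exists with $r(h_k)=1$, and edge stabilizers in $\mathcal T$ are the conjugates of the groups $\langle a_k\rangle$. Each $a_k$ satisfies (A2), so Lemma~\ref{lem:A2} holds for each $a_k$. The proofs of Lemmas~\ref{lem:minimal}, \ref{lem:returning} and \ref{lem:passing} use only that an element fixing an edge is conjugate to a power of some $a_k$, so they remain valid.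

Let $\tau\colon\Gamma\to\mathbb Z^g$ kill $A$ and send $h_k$ to the unit vector $\mathbf e_k$. Let $X_\infty$ be the corresponding cover, with deck transformations $t^{\mathbf i}$, $\mathbf i\in\mathbb Z^g$, and generators chosen so that $\tilde f(x_+^k)=t^{\mathbf e_k}\tilde f(y_+^k)$. With $\Lambda=\mathbb F_2[\mathbb Z^g]$, the boundary map in the proof of Lemma~\ref{lem:cover}(a) is, up to units,
\[
\Lambda^g\to\Lambda\otimes H_1(S;\mathbb F_2),\qquad(n_k)\mapsto\sum_kn_k(t^{\mathbf e_k}+1)\otimes[a_k].
\]
It is injective because the classes $[a_k]=[x_k]$ are independent mod 2 and $\Lambda$ is a domain. So the classes $t^{\mathbf i}[S_0]$ form a basis of $H_2(X_\infty;\mathbb F_2)$, and parts (b)--(d) follow by the same proofs.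

\subsection*{Invariants} For each $k$ let $s_k=[y_k]$, form $C$ with $s_k$ in place of $s$, and put $\lambda^k_{\mathbf i}(P)=C\cdot t^{\mathbf i}P_0$ for $\mathbf i\neq0$ and
\[
\Omega_k(P)=\sum_{i_k>0,\ i_k\text{ odd}}\lambda^k_{\mathbf i}(P).
\]
Lemma~\ref{lem:isotopy} is unchanged. Consider the homotopy that changes $\epsilon_{k'}$. Its middle immersion is obtained from $f$ by the other Whitney moves, which are stationary on $Q_{k'}$, so its lift agrees with $\tilde f$ on $Q_{k'}$. As in Lemma~\ref{lem:jump}, the moving lift meets its translate by $t^{\mathbf i}$, $\mathbf i\ne0$, only for $\mathbf i=\pm\mathbf e_{k'}$, and for $\mathbf i=\mathbf e_{k'}$ exactly along the circle traced by $x_\pm^{k'}$, which projects to $a_{k'}^{\pm1}$. For $k\neq k'$ neither index occurs in $\Omega_k$, which is therefore unchanged. For $k=k'$ only $\mathbf e_k$ occurs, and $\Omega_k$ changes by $s_k\cdot[a_k]=3\,[y_k]\cdot[x_k]=1$. So $\Omega_k(\Sigma_\epsilon)=\epsilon_k+\text{const}_k$.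

\subsection*{Destabilizations} Fix $k$. If $\tau\circ(\iota_T)_*=0$, Section~\ref{sec:case1} applies with $t^{\mathbf i}$, $\mathbf i\neq0$, in place of $t^i$. If not, $\tau(b_0)\neq0$ in $\mathbb Z^g$, so $b_0p$ is hyperbolic for $p\in A_P$, and Lemma~\ref{lem:curve} holds. In Sections~\ref{sec:spheres} and \ref{sec:Z2} the second scar is $t^{\mathbf j}D_-$ with $\mathbf j\in\mathbb Z^g\setminus\{0\}$, the homomorphism $\xi$ is intersection with $s_k$, and $M$ has deck group $\mathbb Z\times\mathbb Z^g$. Summing \eqref{eq:recursion} gives $E_+(\mathbf n)=E_-(\mathbf n+\mathbf j)$, and the argument along the infinite progressions $\mathbf n+\mathbb Z\mathbf j$ gives $E_\pm=0$ and $I_\pm(1)=0$. The first moments $\rho(\mathbf n)=\sum_ll\,I(\sigma^lt^{\mathbf n})$ satisfy $\rho(-\mathbf n)=\rho(\mathbf n)$, $\rho(0)=0$, and $\lambda^k_{\mathbf i}(P)+\lambda^k_{\mathbf i}(P')=\rho(\mathbf i-\mathbf j)+\rho(\mathbf i+\mathbf j)$ for $\mathbf i\neq0$. Put $\bar\rho(n)=\sum_{n_k=n}\rho(\mathbf n)$. Then $\bar\rho$ has finite support, $\bar\rho(-n)=\bar\rho(n)$, and $\bar\rho(0)=\rho(0)=0$ because the other terms cancel in pairs $\pm\mathbf n$. Hence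
\[
\Omega_k(P)+\Omega_k(P')=\sum_{n>0,\ n\text{ odd}}\bigl(\bar\rho(n-j_k)+\bar\rho(n+j_k)\bigr)=0
\]
by Lemma~\ref{lem:cancel}, which includes the case $j_k=0$.

\subsection*{Conclusion} By the argument of Section~\ref{sec:proof}, every $\Omega_k$ is constant along any sequence of surfaces of genus at most $g+1$. If $\epsilon\neq\epsilon'$, some $\Omega_k$ separates $\Sigma_\epsilon$ from $\Sigma_{\epsilon'}$, so $d_{\mathrm{st}}\ge2$; in particular the $2^g$ surfaces are distinct. With $d_{\mathrm{sing}}\le1$ and \eqref{eq:ineq} this gives $d_{\mathrm{sing}}=1$ and $d_{\mathrm{st}}=2$ for every pair. \qed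

\begin{thebibliography}{1}
\bibitem{Singh} Oliver Singh, \emph{Distances between surfaces in 4-manifolds}, arXiv:1905.00763 (2019).
\end{thebibliography}
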